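# Finitely many equations for permutations over cylindrifications

## 1. Theorem 1 and the equations (E1)–(E4)

**Theorem 1.** Let $2\le\alpha<\omega$. An algebra $\mathfrak A=\langle A,\cup,-,C_i,P_{ij}\rangle_{i,j<\alpha}$ belongs to $\mathsf{RA}^{cp}_\alpha$ if and only if its reduct $\langle A,\cup,-,C_i\rangle_{i<\alpha}$ belongs to $\mathsf{RA}^{c}_\alpha$ and $\mathfrak A$ satisfies the following finite set $\Sigma$ of equations, for all $i,j,k,l<\alpha$, with $\tau=[i,j]$:

* (E1) $P_{ij}(x\cup y)=P_{ij}x\cup P_{ij}y$ and $P_{ij}(-x)=-P_{ij}x$;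
* (E2) $P_{ii}x=x$, $\ P_{ij}x=P_{ji}x$, $\ P_{ij}P_{ij}x=x$, $\ P_{ij}P_{kl}P_{ij}x=P_{\tau(k)\tau(l)}x$;
* (E3) $P_{ij}C_kx=C_{\tau(k)}P_{ij}x$;
* (E4) $C_j\bigl(-C_{(ij)}(x\oplus P_{ij}x)\bigr)=1$ for $i\ne j$.

We now explain every symbol in this statement.

**Set operations.** Let $U$ be a nonempty set and let ${}^\alpha U$ be the set of all $\alpha$-tuples $s:\alpha\to U$. We write $s_i$ or $s(i)$ for the value at $i$, and $s(i/u)$ for the tuple that agrees with $s$ except that its value at $i$ is $u$. The transposition of $\alpha$ that interchanges $i$ and $j$ is $[i,j]$; it is the identity if $i=j$. For $X\subseteq{}^\alpha U$ put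
$$\mathsf C_i^U(X)=\{s: s(i/u)\in X\text{ for some }u\in U\},\qquad \mathsf P_{ij}^U(X)=\{s: s\circ[i,j]\in X\}.$$
The first operation is *cylindrification*; logically it is "there exists a value at place $i$". The second is a *permutation operation*; logically it interchanges two variables.

*Example.* Let $\alpha=3$, $U=\{0,1\}$, $X=\{(0,0,1)\}$. Then $\mathsf C_2^UX=\{(0,0,0),(0,0,1)\}$. Since $s\circ[1,2]=(s_0,s_2,s_1)$, we get $\mathsf P^U_{12}X=\{(0,1,0)\}$, while $\mathsf P^U_{01}X=X$.

**The two classes.** $\mathsf{RA}^{cp}_\alpha$ is the class of all algebras isomorphic to some $\langle A,\cup,\setminus,\mathsf C_i^U,\mathsf P_{ij}^U\rangle_{i,j<\alpha}$, where $U\neq\emptyset$ and $A\subseteq\mathcal P({}^\alpha U)$ contains ${}^\alpha U$ and is closed under union, complement relative to ${}^\alpha U$, and all $\mathsf C^U_i$, $\mathsf P^U_{ij}$. The class $\mathsf{RA}^c_\alpha$ is defined in the same way with only the Boolean operations and the cylindrifications. We call such concrete algebras *set algebras* with *base* $U$.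

**Abbreviations.** In an abstract algebra we write $C_k,P_{ij}$, and set operations carry the superscript $U$ (dropped when the base is clear). Further, $x\oplus y$ is symmetric difference, $1=x\cup-x$, $0=-1$. For $i\ne j$, $C_{(ij)}$ is the composition of all $C_k$ with $k\in\alpha\setminus\{i,j\}$. To be definite we take increasing order, but the $C_k$ commute in algebras whose reduct is in $\mathsf{RA}^c_\alpha$, so the order does not matter there. For $\alpha=2$, $C_{(01)}$ is the identity.

**What is being asked.** The problem comes from Hajnal Andréka, Zalán Gyenis and István Németi, "Permutations, substitutions and finite axiomatizability", arXiv:2512.12446 (2025). We say that $\mathsf{RA}^{cp}_\alpha$ *admits a finite axiomatization over* $\mathsf{RA}^c_\alpha$ if some finite set of equations, added to the condition "the reduct is in $\mathsf{RA}^c_\alpha$", characterizes membership in $\mathsf{RA}^{cp}_\alpha$. The problem asks, for finite $\alpha\ge3$, whether this is so. Theorem 1 says yes, with an explicit list. It also covers $\alpha=2$. For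 $\alpha=1$ the only permutation operation is $P_{00}$, the identity, so $P_{00}x=x$ suffices.

Note what the hypothesis on the reduct gives us. It gives *some* representation $h$ of the Boolean operations and the $C_k$ by sets of tuples, but $h(P_{ij}a)$ may have nothing to do with $\mathsf P_{ij}h(a)$. We must build another representation, on another base, in which the abstract $P_{ij}$ become real permutations.

**What the equations say.** (E1)–(E3) say that the $P_{ij}$ are Boolean automorphisms, that they multiply like transpositions, and that they move the cylindrifications around accordingly. To read (E4), note that in a set algebra a tuple $s$ lies in $-\mathsf C_{(ij)}(X\oplus\mathsf P_{ij}X)$ iff every $t$ with $t_i=s_i$, $t_j=s_j$ satisfies $t\in X\Leftrightarrow t\in \mathsf P_{ij}X$. So (E4) says: whatever $s_i$ is, there is a value $z$ for place $j$ such that, once places $i,j$ hold $(s_i,z)$, the set $X$ cannot tell $X$ from $\mathsf P_{ij}X$. In a genuine set algebra $z=s_i$ works. We call (E4) the *loop axiom*: it speaks about the pairs $(y,y)$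 without having a name for equality.

## 2. Soundness of $\Sigma$

This section proves the easy direction. The reduct of a member of $\mathsf{RA}^{cp}_\alpha$ is clearly in $\mathsf{RA}^c_\alpha$. For a permutation $\sigma$ of $\alpha$ put $\mathsf P_\sigma X=\{s:s\circ\sigma\in X\}$, so $\mathsf P_{ij}=\mathsf P_{[i,j]}$.

We have $s\in \mathsf P_\sigma\mathsf P_\tau X$ iff $s\circ\sigma\in\mathsf P_\tau X$ iff $s\circ\sigma\circ\tau\in X$. Hence $\mathsf P_\sigma\mathsf P_\tau=\mathsf P_{\sigma\tau}$, and (E2) follows from $[i,j][k,l][i,j]=[\tau(k),\tau(l)]$. (E1) is immediate from the definition. For (E3), observe that $(s\circ\sigma)(k/u)=s(\sigma(k)/u)\circ\sigma$: both have value $u$ at $k$ and value $s(\sigma(l))$ at $l\neq k$. So $s\in\mathsf P_\sigma\mathsf C_kX$ iff $s(\sigma(k)/u)\circ\sigma\in X$ for some $u$, iff $s\in\mathsf C_{\sigma(k)}\mathsf P_\sigma X$.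

For (E4), let $s$ be given and let $t=s(j/s_i)$, so $t_i=t_j$. Every $t'$ that agrees with $t$ at $i$ and $j$ satisfies $t'\circ[i,j]=t'$, so $t'\notin X\oplus\mathsf P_{ij}X$. Thus $t\in-\mathsf C_{(ij)}(X\oplus\mathsf P_{ij}X)$, and $s\in\mathsf C_j(-\mathsf C_{(ij)}(X\oplus\mathsf P_{ij}X))$.

## 3. Four-element algebras, and why (E1)–(E3) are not enough

The smallest interesting case can be done by hand. Let $\alpha\ge2$, let $e\subseteq{}^\alpha 2$ be the set of $0$–$1$ tuples with even sum, and let $A=\{\emptyset,e,-e,{}^\alpha2\}$. Changing one coordinate changes the parity, so $\mathsf C_kx={}^\alpha2$ for each nonempty $x\in A$. Hence $A$ is a set algebra in $\mathsf{RA}^c_\alpha$. Which operations $P_{ij}$ can we add?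

A Boolean automorphism of $A$ is either the identity or the *swap* of $e$ and $-e$.

* If all $P_{ij}$ are the identity, we get a member of $\mathsf{RA}^{cp}_\alpha$: parity does not change when coordinates are permuted, so these are the true permutation operations.
* Let $P_{ij}$ be the swap for all $i\ne j$, and $P_{ii}$ the identity. Then (E1) holds. In (E2), the operation $P_{ij}P_{kl}P_{ij}$ is the swap if $k\ne l$ and the identity if $k=l$, and $P_{\tau(k)\tau(l)}$ behaves in the same way; the other parts are clear. In (E3) both sides are $1$ if $x\ne0$ and $0$ if $x=0$. So (E1)–(E3) hold. But (E4) fails: $C_1(-C_{(01)}(e\oplus P_{01}e))=C_1(-C_{(01)}1)=C_1(0)=0$.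

In the second case one sees directly that no representation $h$ exists. A constant tuple $s$ satisfies $s\circ[0,1]=s$, so $s\in h(e)$ iff $s\in h(P_{01}e)=h(-e)$, which is impossible.

So the first candidate, "$S_\alpha$ acts by automorphisms compatible with the cylindrifications", stops at the tuples that have a repeated entry. The loop axiom is there for these tuples, and the theorem says that nothing else is missing.

## 4. The group $S_\alpha$ acts on the algebra and on its ultrafilters

From here to the end of Section 9, $\mathfrak A$ satisfies $\Sigma$ and its reduct is in $\mathsf{RA}^c_\alpha$.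

**Step 1.** *The purpose is to have an automorphism $P_\sigma$ for every permutation $\sigma$, not just for transpositions.* Recall the Coxeter–Moore presentation: $S_\alpha$ is generated by $s_i=[i,i+1]$ subject to $s_i^2=1$, $s_is_j=s_js_i$ for $|i-j|\ge2$, and $s_is_{i+1}s_i=s_{i+1}s_is_{i+1}$. We check these relations for the operations $P_{i,i+1}$. By (E2) each is an involution, hence a permutation of $A$. If $|i-j|\ge2$, then (E2) gives $P_{i,i+1}P_{j,j+1}P_{i,i+1}=P_{j,j+1}$, so the two commute. Finally both sides of the third relation equal $P_{i,i+2}$: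
$$P_{i,i+1}P_{i+1,i+2}P_{i,i+1}=P_{i,i+2},\qquad P_{i+1,i+2}P_{i,i+1}P_{i+1,i+2}=P_{i,i+2}.$$
So there is a homomorphism $\sigma\mapsto P_\sigma$ from $S_\alpha$ to the permutations of $A$ with $P_{[i,i+1]}=P_{i,i+1}$. By induction on $j$ we get $P_{[i,j]}=P_{ij}$ for $i<j$, because $[j,j+1][i,j][j,j+1]=[i,j+1]$ and $P_{j,j+1}P_{ij}P_{j,j+1}=P_{i,j+1}$. With $P_{ij}=P_{ji}$ and $P_{ii}=\mathrm{id}$ this holds for all $i,j$.

By (E1) each $P_\sigma$ is a Boolean automorphism. By (E3), and since $P_\sigma P_\tau C_k=P_\sigma C_{\tau(k)}P_\tau=C_{\sigma\tau(k)}P_\sigma P_\tau$,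
$$P_\sigma C_k=C_{\sigma(k)}P_\sigma .\tag{1}$$
Put $A_k=\{a\in A:C_ka=a\}$, the elements that "do not depend on place $k$". If $a\in A_k$ then $C_{\sigma(k)}P_\sigma a=P_\sigma C_ka=P_\sigma a$. Using $\sigma^{-1}$ for the converse,
$$P_\sigma[A_k]=A_{\sigma(k)}.\tag{2}$$

For an ultrafilter $F$ of $\mathfrak A$ (that is, of its Boolean part) let $F^\sigma=\{a:P_\sigma a\in F\}$. This is an ultrafilter since $P_\sigma$ is a Boolean automorphism. Moreover $a\in(F^\sigma)^\tau$ iff $P_\tau a\in F^\sigma$ iff $P_\sigma P_\tau a\in F$, so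
$$(F^\sigma)^\tau=F^{\sigma\tau}.\tag{3}$$

This action already lets us shorten the list of axioms.

**Proposition 1.** *Consider algebras whose reduct is in $\mathsf{RA}^c_\alpha$, $2\le\alpha<\omega$. Given (E1)–(E3), the single instance $C_1(-C_{(01)}(x\oplus P_{01}x))=1$ implies all of (E4). This instance cannot be omitted.*

*Proof.* Step 1 used only (E1)–(E3). Let $i\ne j$ and choose $\sigma$ with $\sigma(0)=i$, $\sigma(1)=j$. Apply $P_\sigma$ to the instance and put $y=P_\sigma x$. By (1), $P_\sigma C_1=C_jP_\sigma$. Also $P_\sigma C_{(01)}=C_{(ij)}P_\sigma$, because $\sigma$ maps $\alpha\setminus\{0,1\}$ onto $\alpha\setminus\{i,j\}$ and the $C_k$ commute. Finally $P_\sigma P_{01}x=P_\sigma P_{01}P_{\sigma^{-1}}y=P_{ij}y$. We obtain $C_j(-C_{(ij)}(y\oplus P_{ij}y))=1$, and every $y\in A$ is of the form $P_\sigma x$. The swap algebra of Section 3 shows that the instance cannot be omitted. $\square$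

## 5. A saturated representation of the cylindric reduct

**Step 2.** *The purpose is to replace the given representation of the reduct by one with so many points that every type of tuple that could occur does occur.* Recall that a structure is $\kappa^+$-saturated if every set of formulas in one free variable, with at most $\kappa$ parameters, that is finitely satisfiable in the structure is satisfied by one element. If the language has at most $\kappa$ symbols, $\kappa$ infinite, then every structure has a $\kappa^+$-saturated elementary extension (Chang–Keisler, *Model Theory*, Ch. 5). A finite structure is saturated for a trivial reason: if each of its finitely many points violated some formula of the set, these finitely many formulas would not be jointly satisfiable.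

Let $h$ be an isomorphism of the reduct of $\mathfrak A$ onto a set algebra with base $U_0$. View $(U_0;h(a))_{a\in A}$ as a first-order structure with one $\alpha$-ary relation symbol $R_a$ for each $a\in A$. Let $(U;R_a)_{a\in A}$ be a $\kappa^+$-saturated elementary extension, where $\kappa=|A|+\aleph_0$. The statements
$$R_{a\cup b}=R_a\cup R_b,\quad R_{-a}={}^\alpha U\setminus R_a,\quad R_{C_ka}=\mathsf C_k^UR_a,\quad R_a\ne\emptyset\ (a\ne0)$$
are first-order and hold in $U_0$, so they hold in $U$. Thus $a\mapsto R_a$ embeds the reduct into $\mathcal P({}^\alpha U)$. We note what can be read off.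

* $a\in A_k$ iff membership of $s$ in $R_a$ does not depend on $s_k$. Hence $A_k$ is a Boolean subalgebra of $\mathfrak A$.
* If $c\in A_k$, then $C_k(a\cap c)=C_ka\cap c$.
* If $a\ne0$, then $C_0\cdots C_{\alpha-1}a=1$.

For $s\in{}^\alpha U$ let $N(s)=\{a\in A:s\in R_a\}$. This is an ultrafilter of $\mathfrak A$, the complete description of $s$ in the language of $\mathfrak A$.

**Lemma 1.** *Let $s\in{}^\alpha U$, $k<\alpha$, and let $F$ be an ultrafilter of $\mathfrak A$ with $F\cap A_k=N(s)\cap A_k$. Then $N(s(k/u))=F$ for some $u\in U$.*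

*Proof.* Let $b\in F$. Then $b\le C_kb\in F$, and $C_kb\in A_k$, so $C_kb\in N(s)$, that is, $s\in\mathsf C_kR_b$. Hence some $u$ satisfies $s(k/u)\in R_b$. Since $F$ is closed under finite meets, the set of conditions $\{s(k/u)\in R_b:b\in F\}$ on $u$ is finitely satisfiable. It has at most $\alpha$ parameters. By saturation one $u$ satisfies all of it, so $F\subseteq N(s(k/u))$. Both are ultrafilters, so they are equal. $\square$

## 6. Loops inside the representation: the relations $D_{ij}$

**Step 3.** *The purpose is to find, for each point $y$ standing at place $i$, a point $z$ which at place $j$ plays the role of "the same point".* In a true set algebra this would be $z=y$. In $U$ it need not be. For $i\ne j$ let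
$$D_{ij}=\{(y,z)\in U^2:\ N(s)^{[i,j]}=N(s)\ \text{for all } s\in{}^\alpha U\text{ with }s_i=y,\ s_j=z\}.$$
So we have the working rule:
$$\text{if }(s_i,s_j)\in D_{ij},\text{ then } s\in R_a\iff s\in R_{P_{ij}a}\quad\text{for all }a\in A.\tag{4}$$
Also $(y,z)\in D_{ij}$ iff $(z,y)\in D_{ji}$, directly from the definition.

*Example (the algebra $\mathfrak Z$).* Let $\alpha=2$. On the base $\mathbb Z_3$ consider the three relations
$$\ell=\{(y,y)\},\qquad f=\{(y,y+1)\},\qquad g=\{(y,y+2)\}.$$
Each has full projections, so their eight unions form a set algebra $\mathfrak Z\in\mathsf{RA}^{cp}_2$ with atoms $\ell,f,g$. In it $C_kx=1$ for $x\ne0$, and $P_{01}$ interchanges $f$ and $g$ and fixes $\ell$. Now represent the reduct differently: let $R_f=\{(y,y)\}$, $R_\ell=\{(y,y+1)\}$, $R_g=\{(y,y+2)\}$. Again every nonempty union has full projections, so this is a representation of the reduct, and it is saturated since it is finite. But $R_{P_{01}f}=R_g$ is not the converse of $R_f$. Here $N(s)$ is generated by an atom, and it is fixed by $[0,1]$ iff that atom is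 $\ell$. So $D_{01}=\{(y,y+1):y\in\mathbb Z_3\}$: the point $y$ at place $0$ corresponds to $y+1$ at place $1$.

**Lemma 2.** *For $i\ne j$ and $y\in U$ there is $z\in U$ with $(y,z)\in D_{ij}$.*

*Proof.* For $a\in A$ put $\delta_a=-C_{(ij)}(a\oplus P_{ij}a)$. Then $s\in R_{\delta_a}$ iff all $t$ with $t_i=s_i$, $t_j=s_j$ satisfy $t\in R_a\Leftrightarrow t\in R_{P_{ij}a}$. This is a first-order condition on $(s_i,s_j)$; call it $\Delta_a(s_i,s_j)$. By definition $(y,z)\in D_{ij}$ iff $\Delta_a(y,z)$ holds for all $a\in A$. (E4) says that each single $\Delta_a(y,\cdot)$ is satisfiable. For saturation we need finitely many at once, and this is what the following argument provides.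

Let $a_1,\dots,a_r\in A$. Let $\mathfrak B$ be the finite Boolean subalgebra generated by all $a_m$ and $P_{ij}a_m$. The involution $P_{ij}$ maps this set of generators to itself, so it restricts to an automorphism of $\mathfrak B$ and permutes the atoms of $\mathfrak B$, with cycles of length $1$ or $2$. Let $b$ be the join of a set that contains exactly one atom from each $2$-cycle. Then $b\oplus P_{ij}b$ is the join of all atoms that are not fixed. If an atom $e$ is fixed, then $e\le a_m$ iff $e=P_{ij}e\le P_{ij}a_m$, so $e\not\le a_m\oplus P_{ij}a_m$. Therefore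
$$a_m\oplus P_{ij}a_m\ \le\ b\oplus P_{ij}b\qquad(m=1,\dots,r).$$
Since $C_{(ij)}$ is monotone, $\delta_b\le\delta_{a_m}$ for all $m$. By (E4), $C_j\delta_b=1$. Take any $s$ with $s_i=y$; then $s(j/z)\in R_{\delta_b}$ for some $z$, so $\Delta_b(y,z)$ holds, and hence all $\Delta_{a_m}(y,z)$ hold. Thus $\{\Delta_a(y,z):a\in A\}$ is finitely satisfiable in $z$, and saturation gives one $z$ for all $a$. $\square$

**Lemma 3.** *If $i,j,k$ are distinct, $(x,y)\in D_{ij}$ and $(x,z)\in D_{ik}$, then $(y,z)\in D_{jk}$.*

*Proof.* Let $a\in A$ and let $t$ be a tuple with $t_j=y$, $t_k=z$. We must show $t\notin R_{a\oplus P_{jk}a}$. Put $b=P_{ij}a$ and $\delta=-C_{(ik)}(b\oplus P_{ik}b)$. The transposition $[i,j]$ maps $\alpha\setminus\{i,k\}$ onto $\alpha\setminus\{j,k\}$, so $P_{ij}C_{(ik)}=C_{(jk)}P_{ij}$, and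
$$P_{ij}\delta=-C_{(jk)}(P_{ij}b\oplus P_{ij}P_{ik}b)=-C_{(jk)}(a\oplus P_{ij}P_{ik}P_{ij}a)=-C_{(jk)}(a\oplus P_{jk}a).$$
Let $s=t(i/x)$. Then $(s_i,s_k)=(x,z)\in D_{ik}$. So every tuple that agrees with $s$ at $i,k$ lies outside $R_{b\oplus P_{ik}b}$, that is, $s\in R_\delta$. Next, $(s_i,s_j)=(x,y)\in D_{ij}$, so by (4) $s\in R_{P_{ij}\delta}$. Hence every tuple that agrees with $s$ at $j,k$ lies outside $R_{a\oplus P_{jk}a}$. The tuple $t$ is one of these. $\square$

## 7. Coherent points, and what the obvious representation gets wrong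

**Step 4.** *The purpose is to form "abstract points", each of which has a version for every place.* Let
$$V=\{x\in{}^\alpha U:\ (x(i),x(j))\in D_{ij}\text{ for all }i\ne j\}.$$
A member $x$ of $V$ is one point of a would-be new base; $x(i)$ is what it looks like when it stands at place $i$.

**Lemma 4.** *For all $k<\alpha$ and $u\in U$ there is $x\in V$ with $x(k)=u$. In particular $V\ne\emptyset$.*

*Proof.* Put $x(k)=u$, and for $j\ne k$ choose $x(j)$ with $(u,x(j))\in D_{kj}$ by Lemma 2. Then $(x(j),u)\in D_{jk}$ by symmetry. If $i,j\neq k$ are distinct, Lemma 3 applied to $(u,x(i))\in D_{ki}$ and $(u,x(j))\in D_{kj}$ gives $(x(i),x(j))\in D_{ij}$. $\square$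

For a tuple $v\in{}^\alpha V$ of abstract points define $\hat v\in{}^\alpha U$ and the ultrafilter $M(v)$ by
$$\hat v_i=v_i(i),\qquad M(v)=N(\hat v).$$

*Example.* In the second representation of $\mathfrak Z$ above, $V=\{(y,y+1):y\in\mathbb Z_3\}$. If $v_0=(y,y+1)$ and $v_1=(z,z+1)$, then $\hat v=(y,z+1)$. It lies in $R_\ell$ iff $z=y$, in $R_g$ iff $z+1=y+2$, that is $z=y+1$, and in $R_f$ iff $z=y+2$. Identifying $(y,y+1)$ with $y$, the atoms $\ell,g,f$ have become the relations $z=y$, $z=y+1$, $z=y+2$, and now $f$ and $g$ are converses of each other. Passing to $V$ has repaired the permutation.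

The obvious thing to try is therefore the base $V$ with
$$h''(a)=\{v\in{}^\alpha V:a\in M(v)\}.$$
The Boolean operations are preserved. So are the cylindrifications: $v\in\mathsf C_kh''(a)$ iff $\hat v(k/x(k))\in R_a$ for some $x\in V$. By Lemma 4 this holds iff $\hat v(k/u)\in R_a$ for some $u\in U$, iff $\hat v\in R_{C_ka}$. But the permutations can go wrong.

*Example (where $h''$ fails).* Represent the reduct of $\mathfrak Z$ on $U=\{0,1,2,3\}$ by the table
$$\begin{pmatrix}\ell&f&g&g\\ f&\ell&g&g\\ g&g&\ell&f\\ g&g&f&\ell\end{pmatrix}$$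
whose entry in row $y$, column $z$ is the atom $c$ with $(y,z)\in R_c$. Each row and each column contains all three atoms, so this is a representation of the reduct. As before it is saturated, and $D_{01}$ consists of the pairs with entry $\ell$, so $D_{01}=\{(y,y)\}$. Thus $V$ is a copy of $U$, with $\hat v=(y,z)$ for the pair of points $y,z$. The pairs $(0,1)$ and $(1,0)$ both carry $f$. But for $h''$ to respect $P_{01}$, if one carries $f$, the other must carry $P_{01}f=g$.

So $M(v\circ\sigma)=M(v)^\sigma$ may be false. The cure rests on two observations. First, the equality *is* true as far as elements of $\bigcup_kA_k$ are concerned, and it is also true when $v$ is unchanged by $\sigma$; this is Section 8. Second, the cylindrification $C_k$ reads only the part of an ultrafilter inside $A_k$. So in each $S_\alpha$-orbit we may trust $M$ on one tuple only, *define* the ultrafilters of the others by transport, and hope that the cylindrifications do not notice; this is Section 9.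

## 8. Permutation invariance of $M$ on $A_k$ and on stabilizers

**Step 5.** *The purpose is to prove $M(v\circ\sigma)=M(v)^\sigma$ restricted to any $A_k$.* For $a\in A_k$ the entry at place $k$ is irrelevant, so place $k$ is a blank. A blank lets us exchange two points in a row of places by sliding them one at a time, as in a sliding puzzle.

**Lemma 5.** *For all $v\in{}^\alpha V$, $k<\alpha$, $a\in A_k$ and $\sigma\in S_\alpha$: $\ a\in M(v\circ\sigma)$ iff $P_\sigma a\in M(v)$.*

*Proof.* First let $\sigma=[i,j]$, $i\ne j$. It suffices to show, for all $v$, $k$ and $a\in A_k$,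
$$\hat v\in R_a\iff\widehat{v\circ[i,j]}\in R_{P_{ij}a},\tag{5}$$
because (5) applied to $v\circ[i,j]$ in place of $v$ is the claim. Write $w=\widehat{v\circ[i,j]}$. It agrees with $\hat v$ except that $w_i=v_j(i)$ and $w_j=v_i(j)$.

*Case $k=i$.* Since $a\in A_i$, $\hat v\in R_a$ iff $\hat v(i/v_j(i))\in R_a$. In the new tuple places $i,j$ hold $(v_j(i),v_j(j))$, which is in $D_{ij}$ because $v_j\in V$. By (4) the condition is equivalent to $\hat v(i/v_j(i))\in R_{P_{ij}a}$. Since $P_{ij}a\in A_j$ by (2), we may change the entry at $j$ to $v_i(j)$, and we arrive at $w\in R_{P_{ij}a}$.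

*Case $k=j$.* Since $a\in A_j$, $\hat v\in R_a$ iff $\hat v(j/v_i(j))\in R_a$. Places $i,j$ now hold $(v_i(i),v_i(j))\in D_{ij}$, so this is equivalent to membership in $R_{P_{ij}a}$. Since $P_{ij}a\in A_i$, we may change the entry at $i$ to $v_j(i)$, and we get $w\in R_{P_{ij}a}$.

*Case $k\ne i,j$.* We display only the entries at places $(i,j,k)$; the others stay equal to those of $\hat v$. The following are equivalent, each to the next:

1. $\hat v\in R_a$;
2. $(v_i(i),v_j(j),v_i(k))\in R_a$, as $a\in A_k$;
3. $(v_i(i),v_j(j),v_i(k))\in R_{P_{ik}a}$, as $(v_i(i),v_i(k))\in D_{ik}$;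
4. $(v_j(i),v_j(j),v_i(k))\in R_{P_{ik}a}$, as $P_{ik}a\in A_i$;
5. $(v_j(i),v_j(j),v_i(k))\in R_{P_{ij}P_{ik}a}$, as $(v_j(i),v_j(j))\in D_{ij}$;
6. $(v_j(i),v_i(j),v_i(k))\in R_{P_{ij}P_{ik}a}$, as $P_{ij}P_{ik}a\in A_j$;
7. $(v_j(i),v_i(j),v_i(k))\in R_{P_{jk}P_{ij}P_{ik}a}$, as $(v_i(j),v_i(k))\in D_{jk}$.

(The point $v_i$ was parked at $k$, then $v_j$ moved from $j$ to $i$, then $v_i$ moved from $k$ to $j$.) Now $[j,k][i,j][i,k]=[i,j]$: applying the right factor first, $i\mapsto k\mapsto k\mapsto j$, $\ j\mapsto j\mapsto i\mapsto i$, $\ k\mapsto i\mapsto j\mapsto k$. So the relation in 7 is $R_{P_{ij}a}$. Since $P_{ij}a\in A_k$, we may reset the entry at $k$ to $v_k(k)$, and we get $w\in R_{P_{ij}a}$. This proves (5).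

*Products.* The identity is trivial, and every $\sigma$ is a product of transpositions. Suppose the claim holds for $\sigma$ and for $\tau$, for all $v$, $k$, $a\in A_k$. Then $a\in M(v\circ\sigma\circ\tau)$ iff $P_\tau a\in M(v\circ\sigma)$, by the claim for $\tau$. Since $P_\tau a\in A_{\tau(k)}$, the claim for $\sigma$ says that this holds iff $P_\sigma P_\tau a\in M(v)$. So the claim holds for $\sigma\tau$. $\square$

**Step 6.** *The purpose is to check that transport along orbits will be well defined.*

**Lemma 6.** *If $v\in{}^\alpha V$ and $v\circ\rho=v$, then $M(v)^\rho=M(v)$.*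

*Proof.* If $v_i=v_j=x$ with $i\ne j$, then $(\hat v_i,\hat v_j)=(x(i),x(j))\in D_{ij}$, so $M(v)^{[i,j]}=M(v)$ by the definition of $D_{ij}$. In general $\rho$ maps each fiber of $v$ to itself, so $\rho$ is a product of transpositions $[i,j]$ with $v_i=v_j$. Each of them fixes $M(v)$; by (3) so does the product. $\square$

## 9. Transport along orbits over an enlarged base

Let us try the transport on the $4\times4$ table of Section 7. The orbits are $\{(y,z),(z,y)\}$. Take the pairs with $y\le z$ as representatives, keep the entry there, and define the entry at $(z,y)$ by applying $P_{01}$. The result is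
$$\begin{pmatrix}\ell&f&g&g\\ g&\ell&g&g\\ f&f&\ell&f\\ f&f&g&\ell\end{pmatrix}.$$
Now $P_{01}$ is respected. But row $1$ does not contain $f$. So $(1,1)$ is not in the $C_1$-cylinder of $f$, although $C_1f=1$. In the old table the atom $f$ in row $1$ was found only at $(1,0)$, and $(1,0)$ was not chosen as representative. The remedy is to add a new point $q$, a second copy of the point $0$, and to make $(1,q)$ a representative. In general we must provide such copies for every tuple, every place, and every point; the new points create new tuples, so we iterate.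

**Step 7.** *The purpose is to build a base $V'$ lying over $V$, with a choice of orbit representatives that contains enough tuples.* Let $V_0=V$ and
$$V_{m+1}=V_m\ \sqcup\ \{q^m_{p,k,x}:\ p\in{}^\alpha V_m,\ k<\alpha,\ x\in V\}$$
with pairwise distinct new objects. Let $V'=\bigcup_mV_m$. Define $\beta:V'\to V$ by $\beta=\mathrm{id}$ on $V_0$ and $\beta(q^m_{p,k,x})=x$. For $p\in{}^\alpha V'$ write $\beta p=\beta\circ p$. The group $S_\alpha$ acts on ${}^\alpha V'$ by $p\mapsto p\circ\sigma$.

**Lemma 7.** *There is a set $\mathcal R\subseteq{}^\alpha V'$ that contains exactly one tuple from each $S_\alpha$-orbit and such that for all $p\in{}^\alpha V'$, $k<\alpha$, $x\in V$ there is $q\in V'$ with $\beta(q)=x$ and $p(k/q)\in\mathcal R$.*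

*Proof.* Call a tuple of the form $p(k/q^m_{p,k,x})$, with $p\in{}^\alpha V_m$, *special*. Its entry $q^m_{p,k,x}$ first appears in $V_{m+1}$, while all its other entries are in $V_m$. So $q^m_{p,k,x}$ is the only entry introduced at the latest stage, it occurs exactly once, and it determines $m,p,k,x$, hence the special tuple. Tuples in the same orbit have the same entries. So two special tuples in one orbit have the same latest entry, and are equal: each orbit contains at most one special tuple. Hence we can choose $\mathcal R$ with exactly one tuple from each orbit and containing all special tuples. Given $p,k,x$, all entries of $p$ lie in some $V_m$, as $\alpha$ is finite. Then $q=q^m_{p,k,x}$ is as required. $\square$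

**Step 8.** *The purpose is to assign an ultrafilter to every tuple over $V'$ so that permutations are respected exactly, and the trace on each $A_k$ is still the old one.* For $w\in\mathcal R$ and $\sigma\in S_\alpha$ define
$$N'(w\circ\sigma)=M(\beta w)^\sigma .$$

This is well defined: $w$ is determined by the orbit, and if $w\circ\sigma=w\circ\sigma'$, then $\rho=\sigma\sigma'^{-1}$ satisfies $w\circ\rho=w$, so $\beta w\circ\rho=\beta w$. By (3) and Lemma 6, $M(\beta w)^\sigma=(M(\beta w)^\rho)^{\sigma'}=M(\beta w)^{\sigma'}$. So $N'$ is defined on all of ${}^\alpha V'$, and its values are ultrafilters of $\mathfrak A$. For all $p\in{}^\alpha V'$, $\tau\in S_\alpha$, $k<\alpha$ we have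
$$N'(p\circ\tau)=N'(p)^\tau,\tag{6}$$
$$N'(p)\cap A_k=M(\beta p)\cap A_k.\tag{7}$$
Indeed, write $p=w\circ\sigma$ with $w\in\mathcal R$. For (6), $N'(w\circ\sigma\tau)=M(\beta w)^{\sigma\tau}=N'(p)^\tau$ by (3). For (7), let $a\in A_k$. Then $a\in N'(p)$ iff $P_\sigma a\in M(\beta w)$, iff $a\in M(\beta w\circ\sigma)=M(\beta p)$ by Lemma 5.

**Step 9.** *The purpose is to verify that*
$$h'(a)=\{p\in{}^\alpha V':\ a\in N'(p)\}$$
*embeds $\mathfrak A$ into the full set algebra with base $V'$; this gives $\mathfrak A\in\mathsf{RA}^{cp}_\alpha$ and finishes the proof of Theorem 1.*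

*Boolean operations.* They are preserved because the $N'(p)$ are ultrafilters.

*Permutations.* $p\in h'(P_{ij}a)$ iff $P_{ij}a\in N'(p)$ iff $a\in N'(p)^{[i,j]}=N'(p\circ[i,j])$, by (6), iff $p\in\mathsf P_{ij}h'(a)$.

*$\mathsf C_kh'(a)\subseteq h'(C_ka)$.* Let $a\in N'(p(k/q))$. Then $C_ka\in N'(p(k/q))\cap A_k$, and this equals $M(\beta p(k/\beta(q)))\cap A_k$ by (7). Changing $v_k$ changes only the entry $\hat v_k$ of $\hat v$, and $C_ka\in A_k$. So whether $C_ka\in M(v)$ does not depend on $v_k$. Hence $C_ka\in M(\beta p)$, and by (7) again $C_ka\in N'(p)$.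

*$h'(C_ka)\subseteq\mathsf C_kh'(a)$.* Let $C_ka\in N'(p)$. If $c\in N'(p)\cap A_k$ and $a\cap c=0$, then $C_ka\cap c=C_k(a\cap c)=0$, contradicting $C_ka,c\in N'(p)$. Since $N'(p)\cap A_k$ is closed under meets, there is an ultrafilter $F\supseteq\{a\}\cup(N'(p)\cap A_k)$. Both $F\cap A_k$ and $N'(p)\cap A_k$ are ultrafilters of the Boolean algebra $A_k$, and one contains the other, so they are equal. By (7),
$$F\cap A_k=M(\beta p)\cap A_k=N(\widehat{\beta p})\cap A_k.$$
By Lemma 1 there is $u\in U$ with $N(\widehat{\beta p}(k/u))=F$. By Lemma 4 pick $x\in V$ with $x(k)=u$. By Lemma 7 pick $q\in V'$ with $\beta(q)=x$ and $p(k/q)\in\mathcal R$. On a representative $N'$ is given by $M$ directly, so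
$$N'(p(k/q))=M(\beta p(k/x))=N(\widehat{\beta p}(k/u))=F\ni a .$$
Thus $p(k/q)\in h'(a)$ and $p\in\mathsf C_kh'(a)$.

*Injectivity.* Let $a\ne0$. Then $C_0\cdots C_{\alpha-1}a=1$, so $\mathsf C_0\cdots\mathsf C_{\alpha-1}h'(a)=h'(1)={}^\alpha V'\ne\emptyset$, and hence $h'(a)\ne\emptyset$. A Boolean homomorphism with this property is injective. $\blacksquare$

## 10. The classes $\mathbf{SP}(\mathsf{RA}^{cp}_\alpha)$ and $\mathbf{SP}(\mathsf{RA}^{c}_\alpha)$

Let $\mathbf{SP}$ denote closure under isomorphic copies of subalgebras of products. For instance, $\mathfrak S\times\mathfrak S$ with $\mathfrak S\in\mathsf{RA}^c_\alpha$ is in $\mathbf{SP}(\mathsf{RA}^c_\alpha)$ but not in $\mathsf{RA}^c_\alpha$: the element $a=(1,0)$ is nonzero, but $C_0\cdots C_{\alpha-1}a=a\ne1$.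

**Proposition 2.** *Let $2\le\alpha<\omega$. Then $\mathfrak A\in\mathbf{SP}(\mathsf{RA}^{cp}_\alpha)$ iff its cylindric reduct is in $\mathbf{SP}(\mathsf{RA}^c_\alpha)$ and $\mathfrak A\models\Sigma$.*

*Proof.* "Only if" holds because equations are inherited by products, subalgebras and isomorphic copies, and the reduct of an embedding is an embedding of reducts. For "if", embed the reduct in $\prod_t\mathfrak S_t$ with $\mathfrak S_t\in\mathsf{RA}^c_\alpha$, and let $J_t$ be the set of elements of $A$ whose $t$-th coordinate is $0$. We show that the $P_{ij}$ respect each coordinate, so that Theorem 1 can be applied to each coordinate separately.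

Call $c\in A$ *closed* if $C_kc=c$ for all $k$. In a set algebra a closed element does not depend on any coordinate, so it is $0$ or $1$. Hence in each $\mathfrak S_t$, and so in $\mathfrak A$, Boolean combinations of closed elements are closed. Let $c$ be closed and $i\ne j$. By (E3), $C_lP_{ij}c=P_{ij}C_{\tau(l)}c=P_{ij}c$ with $\tau=[i,j]$, so $P_{ij}c$ is closed. Then $c\oplus P_{ij}c$ and its complement are closed, so (E4) reads $-(c\oplus P_{ij}c)=1$, that is, $P_{ij}c=c$.

Now let $a\in J_t$. Then $c=C_0\cdots C_{\alpha-1}a$ is in $J_t$, is closed since the $C_k$ commute, and $a\le c$. So $P_{ij}a\le P_{ij}c=c$, and $P_{ij}a\in J_t$. (For $i=j$ this is trivial.) The kernel of the $t$-th projection is the relation $a\oplus b\in J_t$. It respects the Boolean operations and the $C_k$. By $P_{ij}a\oplus P_{ij}b=P_{ij}(a\oplus b)$ it respects the $P_{ij}$, so it is a congruence of $\mathfrak A$. The quotient satisfies $\Sigma$. Its reduct embeds in $\mathfrak S_t$, so it is in $\mathsf{RA}^c_\alpha$. By Theorem 1 the quotient is in $\mathsf{RA}^{cp}_\alpha$.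 Since $\bigcap_tJ_t=\{0\}$, $\mathfrak A$ embeds in the product of these quotients. $\blacksquare$

## 11. Arbitrary sets of transpositions

For a set $T$ of pairs $(i,j)$, $i,j<\alpha$, let $\mathsf{RA}^{c,T}_\alpha$ be defined like $\mathsf{RA}^{cp}_\alpha$, but with only the operations $\mathsf P_{ij}$, $(i,j)\in T$. For example, if $\alpha=4$ and $T=\{(0,1),(2,3)\}$, we may interchange the first two places and the last two, but nothing else.

**Theorem 2.** *For every finite $\alpha\ge2$ and every $T$, $\mathsf{RA}^{c,T}_\alpha$ admits a finite axiomatization over $\mathsf{RA}^c_\alpha$. Hence, for $T\subseteq T'$, $\mathsf{RA}^{c,T'}_\alpha$ admits one over $\mathsf{RA}^{c,T}_\alpha$.*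

The second sentence follows from the first, with the same equations: reducts of members of $\mathsf{RA}^{c,T'}_\alpha$ are in $\mathsf{RA}^{c,T}_\alpha$, and the reducts of members of the latter are in $\mathsf{RA}^c_\alpha$. So we prove the first sentence.

**Step 1.** *The purpose is to reduce to the case that $T$ is an equivalence relation.* Let $E$ be the equivalence relation on $\alpha$ generated by $T$. In set algebras each $\mathsf P_{ij}$ with $iEj$ is a term in the $\mathsf P_{kl}$, $(k,l)\in T$. For $i=j$ use $\mathsf P_{ii}=\mathrm{id}$. For $i\ne j$ take a path $i=i_0,i_1,\dots,i_n=j$ of distinct places with $(i_m,i_{m+1})$ or $(i_{m+1},i_m)$ in $T$, and use $\mathsf P_{ij}=\mathsf P_{ji}$ and, by induction on $n$, $\mathsf P_{i_0i_n}=\mathsf P_{i_0i_1}\mathsf P_{i_1i_n}\mathsf P_{i_0i_1}$. Fix such a term for each $(i,j)\in E$, and for $(i,j)\in T$ let it be the symbol $P_{ij}$ itself. Let $\Sigma_E$ be a finite axiomatization of $\mathsf{RA}^{c,E}_\alpha$ over $\mathsf{RA}^c_\alpha$, and obtain $\Sigma_T$ by substituting the terms.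

If $\mathfrak A\in\mathsf{RA}^{c,T}_\alpha$, then a set algebra isomorphic to it is closed under all $\mathsf P_{ij}$, $iEj$, and these are given by the terms. So $\Sigma_E$ holds for the terms, that is, $\mathfrak A\models\Sigma_T$. Conversely, let $\mathfrak A\models\Sigma_T$ have reduct in $\mathsf{RA}^c_\alpha$. Expand it by the operations that the terms define. The expansion satisfies $\Sigma_E$, so it is in $\mathsf{RA}^{c,E}_\alpha$. Its reduct to the operations $P_{ij}$, $(i,j)\in T$, is $\mathfrak A$, so $\mathfrak A\in\mathsf{RA}^{c,T}_\alpha$.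

From now on $T=E$. Let $\Sigma_E$ be (E1)–(E4) restricted to operations $P_{ij},P_{kl}$ with $iEj$, $kEl$. In (E3), $k<\alpha$ is arbitrary, and $C_{(ij)}$ is as before. Soundness was shown in Section 2. Let $\mathfrak A\models\Sigma_E$ have its reduct in $\mathsf{RA}^c_\alpha$.

**Step 2.** *The purpose is to collect what survives of Sections 4–8.* Let $K,L$ range over the $E$-classes, and let $G=\prod_K\mathrm{Sym}(K)\le S_\alpha$. Apply the presentation argument of Section 4 in each $K$, listed in increasing order. If $i,j\in K$ and $k,l\in L\ne K$, then (E2) gives $P_{ij}P_{kl}P_{ij}=P_{kl}$, so the operations of different classes commute. We get Boolean automorphisms $P_\sigma$, $\sigma\in G$, with $P_\sigma P_\tau=P_{\sigma\tau}$, with $P_{[i,j]}=P_{ij}$ for $iEj$, and with (1), (2), (3) for $\sigma,\tau\in G$ and all $k<\alpha$. Take $U,R_a,N$ as in Section 5. That section does not mention permutations, so Lemma 1 holds.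

Define $D_{ij}$ for $iEj$, $i\ne j$, as in Section 6. The proof of Lemma 2 uses only that $P_{ij}$ is a Boolean automorphism and an involution, and (E4) for this pair; so Lemma 2 holds for $iEj$. The proof of Lemma 3 uses only $P_{ij},P_{ik},P_{jk}$, with (E1), (E2), and (E3) for $P_{ij}$ and all $C_l$; so Lemma 3 holds for $i,j,k$ in one class. Put
$$V_K=\{x\in{}^KU:\ (x(i),x(j))\in D_{ij}\text{ for all }i\ne j\text{ in }K\}.$$
The proof of Lemma 4, carried out inside $K$, gives: for $k\in K$ and $u\in U$ there is $x\in V_K$ with $x(k)=u$. (If $K=\{k\}$, then $V_K={}^KU$.)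

Let $\mathbb V=\prod_K{}^KV_K$. Its elements are regarded as functions $v$ on $\alpha$ with $v_i\in V_K$ for $i\in K$. If $\sigma\in G$, then $v\circ\sigma\in\mathbb V$. Put $\hat v_i=v_i(i)$ and $M(v)=N(\hat v)$. Then:

* (8) For $v\in\mathbb V$, $\sigma\in\mathrm{Sym}(K)$, $k\in K$ (the same $K$) and $a\in A_k$: $\ a\in M(v\circ\sigma)$ iff $P_\sigma a\in M(v)$.
* (9) If $\rho\in G$ and $v\circ\rho=v$, then $M(v)^\rho=M(v)$.

For (8), go through the proof of Lemma 5 with $i,j,k\in K$. The points that move are $v_i,v_j\in V_K$, and they are evaluated only at places $i,j,k\in K$. The permutations used are $P_{ij},P_{ik},P_{jk}$. All relations $D$ used are between places of $K$. In the product step, $\tau(k)\in K$ for $\tau\in\mathrm{Sym}(K)$. So the proof applies. The blank place $k$ must be in $K$, since $v_i(k)$ must make sense; this is why (8) is restricted to one class. For (9), $\rho$ maps each set $\{i\in K:v_i=x\}$ to itself, so it is a product of transpositions $[i,j]$ with $iEj$, $v_i=v_j=x\in V_K$. For each of these $(\hat v_i,\hat v_j)=(x(i),x(j))\in D_{ij}$,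 so $M(v)^{[i,j]}=M(v)$. By (3) the product fixes $M(v)$.

**Step 3.** *The purpose is to build new points and transport, one class at a time.* For each $K$ separately, the construction of Step 7 in Section 9 and the proof of Lemma 7, with $K,V_K,\mathrm{Sym}(K)$ in place of $\alpha,V,S_\alpha$, give a set $V_K'$, a map $\beta:V'_K\to V_K$, and a set $\mathcal R_K\subseteq{}^KV'_K$ that contains exactly one tuple from each $\mathrm{Sym}(K)$-orbit, such that for all $p\in{}^KV_K'$, $k\in K$, $x\in V_K$ there is $q\in V'_K$ with $\beta(q)=x$ and $p(k/q)\in\mathcal R_K$.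

Let $\mathbb V'=\prod_K{}^KV'_K$, and write $p_K$ for the restriction of $p\in\mathbb V'$ to $K$. Every $p\in\mathbb V'$ is of the form $w\circ\sigma$ with $\sigma\in G$ and $w_K\in\mathcal R_K$ for all $K$, and $w$ is unique. Put $N'(w\circ\sigma)=M(\beta w)^\sigma$. If $w\circ\sigma=w\circ\sigma'$, then $\rho=\sigma\sigma'^{-1}\in G$ fixes $w$, hence $\beta w$, and by (9) $M(\beta w)^\sigma=(M(\beta w)^\rho)^{\sigma'}=M(\beta w)^{\sigma'}$. So $N'$ is well defined, and by (3)
$$N'(p\circ\tau)=N'(p)^\tau\qquad(p\in\mathbb V',\ \tau\in G).\tag{10}$$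

Here the argument of Section 9 stops: equation (7) would need Lemma 5 for all $\sigma\in G$ and $a\in A_k$, and (8) gives it only for $\sigma$ in the class of $k$. The way around is to straighten $p$ first in all classes other than that of $k$.

**Step 4.** *The purpose is to find substitutes for (7).*

**(I)** *If $k\in K$ and $p_L\in\mathcal R_L$ for all $L\ne K$, then $N'(p)\cap A_k=M(\beta p)\cap A_k$.* Here $p=w\circ\sigma$ with all $w_L\in\mathcal R_L$ and $\sigma\in\mathrm{Sym}(K)$: take $w_L=p_L$ for $L\ne K$. For $a\in A_k$ we have $a\in N'(p)$ iff $P_\sigma a\in M(\beta w)$, iff $a\in M(\beta w\circ\sigma)=M(\beta p)$ by (8).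

For arbitrary $p\in\mathbb V'$ and $k\in K$ write $p=p^\circ\circ\sigma$, where $p^\circ_K=p_K$, $p^\circ_L\in\mathcal R_L$ for $L\ne K$, and $\sigma\in\prod_{L\ne K}\mathrm{Sym}(L)$. We choose $\sigma$ and the $p^\circ_L$ ($L\neq K$) depending only on the restrictions $p_L$ with $L\ne K$, so they do not depend on $p_K$. Since $\sigma$ fixes $K$ pointwise, $P_\sigma[A_k]=A_k$ by (2), and $p(k/q)=p^\circ(k/q)\circ\sigma$ for all $q\in V'_K$.

**(II)** *$N'(p)\cap A_k$ does not depend on $p_k$.* For $a\in A_k$: $a\in N'(p)$ iff $P_\sigma a\in N'(p^\circ)$ by (10), iff $P_\sigma a\in M(\beta p^\circ)$ by (I), since $P_\sigma a\in A_k$. As $P_\sigma a\in A_k$, the last condition does not depend on $p^\circ_k=p_k$, and $\sigma$ does not depend on it either.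

**(III)** *If $F$ is an ultrafilter with $F\cap A_k=N'(p)\cap A_k$, there is $q\in V'_K$ with $N'(p(k/q))=F$.* Let $F^\circ=F^{\sigma^{-1}}$. For $a\in A_k$ we have $P_{\sigma^{-1}}a\in A_k$, so $a\in F^\circ$ iff $P_{\sigma^{-1}}a\in F$ iff $P_{\sigma^{-1}}a\in N'(p)=N'(p^\circ)^\sigma$ iff $P_\sigma P_{\sigma^{-1}}a=a\in N'(p^\circ)$. With (I), $F^\circ\cap A_k=M(\beta p^\circ)\cap A_k=N(\widehat{\beta p^\circ})\cap A_k$. By Lemma 1 choose $u$ with $N(\widehat{\beta p^\circ}(k/u))=F^\circ$. Choose $x\in V_K$ with $x(k)=u$, and $q\in V_K'$ with $\beta(q)=x$ and $p_K(k/q)\in\mathcal R_K$. Then all restrictions of $p^\circ(k/q)$ are in the sets $\mathcal R_L$, so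
$$N'(p^\circ(k/q))=M(\beta p^\circ(k/x))=N(\widehat{\beta p^\circ}(k/u))=F^\circ .$$
Hence, by (10) and (3), $N'(p(k/q))=N'(p^\circ(k/q)\circ\sigma)=(F^\circ)^\sigma=F$.

**Step 5.** *The purpose is to turn the different point sets $V_K'$ into one base.* Let $W=\prod_KV'_K$ with projections $g_K:W\to V'_K$. They are surjective, since all $V_K'$ are nonempty. For $s\in{}^\alpha W$ let $g(s)\in\mathbb V'$ be given by $g(s)_i=g_K(s_i)$ for $i\in K$. Put
$$h'(a)=\{s\in{}^\alpha W:\ a\in N'(g(s))\}.$$
We verify that $h'$ embeds $\mathfrak A$ into the full set algebra with base $W$ and operations $\mathsf P_{ij}$, $iEj$.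

*Boolean operations.* The $N'(p)$ are ultrafilters.

*Permutations.* Let $iEj$. Since $i,j$ are in one class, $g(s\circ[i,j])=g(s)\circ[i,j]$. So $s\in h'(P_{ij}a)$ iff $a\in N'(g(s))^{[i,j]}=N'(g(s\circ[i,j]))$, by (10), iff $s\in\mathsf P_{ij}h'(a)$.

*$\mathsf C_kh'(a)\subseteq h'(C_ka)$.* Let $k\in K$ and $a\in N'(g(s(k/\omega)))$ with $\omega\in W$. Then $C_ka$ is in the same ultrafilter, and $C_ka\in A_k$. The tuples $g(s(k/\omega))$ and $g(s)$ differ at most at $k$, so $C_ka\in N'(g(s))$ by (II).

*$h'(C_ka)\subseteq\mathsf C_kh'(a)$.* Let $k\in K$ and $C_ka\in N'(g(s))$. As in Step 9 of Section 9, if $c\in N'(g(s))\cap A_k$, then $a\cap c\ne0$, because otherwise $C_ka\cap c=C_k(a\cap c)=0$. So there is an ultrafilter $F\ni a$ with $F\cap A_k=N'(g(s))\cap A_k$. By (III) there is $q\in V'_K$ with $N'(g(s)(k/q))=F$. Choose $\omega\in W$ with $g_K(\omega)=q$. Then $g(s(k/\omega))=g(s)(k/q)$, so $a\in N'(g(s(k/\omega)))$, and $s\in\mathsf C_kh'(a)$.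

*Injectivity.* If $a\ne0$, then $C_0\cdots C_{\alpha-1}a=1$, so $\mathsf C_0\cdots\mathsf C_{\alpha-1}h'(a)={}^\alpha W\ne\emptyset$, and $h'(a)\ne\emptyset$. $\blacksquare$
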